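# The metric dimension of the Johnson graphs $J(m,3)$ and the constant $8/13$

## 1. Separating sets, orbit dimension, and Johnson graphs

**Definition (separation).** Let $G$ be a permutation group on a finite set $\Omega$, and let $\omega,\omega',\alpha\in\Omega$. We say that $\alpha$ *separates* $\omega,\omega'$ if $\omega$ and $\omega'$ lie in distinct orbits of the stabilizer $G_\alpha$. A subset $S\subseteq\Omega$ is *separating* for $G$ if any two distinct elements of $\Omega$ are separated by some $\alpha\in S$. The *orbit dimension* $\sigma(G)$ is the minimum cardinality of a separating set.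

*Example.* Let $G=\mathrm{Sym}(m)$ act on $\Omega=\{1,\dots,m\}$. The orbits of $G_\alpha$ are $\{\alpha\}$ and its complement, so $\alpha$ separates two distinct points exactly when it is one of them. Hence $S$ is separating if and only if it meets every pair, that is, if and only if it misses at most one point. So $\sigma(G)=m-1$.

**Definition ($\sigma(m,k)$).** Let $\sigma(m,k)$ be the orbit dimension of $\mathrm{Sym}(m)$ acting on the $k$-subsets of $\{1,\dots,m\}$.

The stabilizer of a $k$-subset $e$ consists of the permutations that preserve $e$. They preserve $|e\cap\omega|$. Conversely, if $|e\cap\omega|=|e\cap\omega'|$, then also $|\omega\setminus e|=|\omega'\setminus e|$, so we can choose a bijection $e\to e$ taking $e\cap\omega$ to $e\cap\omega'$ and a bijection of the complement of $e$ taking $\omega\setminus e$ to $\omega'\setminus e$. Together they form an element of the stabilizer that takes $\omega$ to $\omega'$. Therefore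
$$e \text{ separates } \omega,\omega' \iff |e\cap\omega|\ne|e\cap\omega'| .$$

*Example.* Take $k=3$, $m=6$, $S=\{123,145,246\}$ (writing $123$ for $\{1,2,3\}$). The $3$-subsets $134$ and $125$ meet $123$ in $2$ and $2$ points, meet $145$ in $2$ and $2$ points, and meet $246$ in $1$ and $1$ points. So $S$ is not separating. This example will come back.

**Definition (Johnson graph, metric dimension).** The vertices of $J(m,k)$ are the $k$-subsets of an $m$-set, adjacent when they meet in $k-1$ elements. The *metric dimension* of a connected graph is the least size of a set $S$ of vertices such that every vertex is determined by its distances to the members of $S$.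

In $J(m,k)$ the distance between $\omega$ and $e$ is $k-|e\cap\omega|$: each step exchanges one element. So distances and intersection sizes carry the same information, and $\sigma(m,k)$ is the metric dimension of $J(m,k)$. For example, $J(m,1)$ is the complete graph, and its metric dimension is $m-1$, as computed above.

## 2. How fast does $\sigma(m,3)$ grow?

Drera and Spiga, in "Some remarks on the orbit dimension of transitive groups and on the metric dimension of Johnson graphs", arXiv:2604.13887 (2026), state the following. For $m\ge4$, write $m=13q+r$ with $q,r\in\mathbb N$ and $0\le r<13$. Then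
$$\frac{36m-50}{59}\le\sigma(m,3)\le 8q+2r\le\frac{8m}{13}+24. \tag{1}$$
So $\sigma(m,3)/m$ is asymptotically between $36/59\approx0.6102$ and $8/13\approx0.6154$. Their conjecture is that $\lim_{m\to\infty}\sigma(m,3)/m=8/13$. We prove that the conjecture is true, in two forms.

**Theorem A.** $\sigma(m,3)\ge\dfrac{8(m-1)}{13}$ for all $m\ge6$.

**Theorem B.** $\sigma(m,3)\ge\left\lceil\dfrac{8m-3}{13}\right\rceil$ for all $m\ge41$, and equality holds for all $m\ge99$.

Theorem A together with the upper bound in (1) gives $\lim\sigma(m,3)/m=8/13$. Theorem B comes with its own constructions, does not use (1), and so gives the limit a second time.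

## 3. From vertices to blocks

Fix $m\ge6$ and a separating set $S$ of $3$-subsets of $\{1,\dots,m\}$, with $|S|=n$. We turn $S$ inside out: the elements of $S$ become points, and each vertex $v\in\{1,\dots,m\}$ becomes a set of points.

**Definition (points, blocks).** The elements of $S$ are called *points*. The *block* of $v$ is $B_v=\{e\in S: v\in e\}$. We identify a subset of $S$ with its $0/1$ vector, and "$+$" between subsets is addition in $\mathbb Z^S$.

Since $|e\cap\omega|=\sum_{v\in\omega}B_v(e)$, the set $S$ is separating if and only if the vectors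
$$\sum_{v\in\omega}B_v\quad(\omega\text{ a }3\text{-subset})\quad\text{are pairwise distinct.} \tag{2}$$

*Example.* For $S=\{e_1,e_2,e_3\}=\{123,145,246\}$ the blocks are $B_1=\{e_1,e_2\}$, $B_2=\{e_1,e_3\}$, $B_3=\{e_1\}$, $B_4=\{e_2,e_3\}$, $B_5=\{e_2\}$, $B_6=\{e_3\}$. The failure of separation is the equality $B_3+B_4=B_2+B_5$ with $B_1$ added on both sides.

**Lemma 1.** Let $m\ge6$ and let $S$ be separating. Then the blocks $B_v$ are pairwise distinct, and there is no equality $B_1+\dots+B_k=B_1'+\dots+B_k'$ with $k\in\{2,3\}$ and $2k$ distinct blocks. Such an equality will be called a *forbidden relation*.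

*Proof.* If $B_v=B_w$ with $v\neq w$, choose two further vertices $u,u'$; then $\{v,u,u'\}$ and $\{w,u,u'\}$ have the same sum, contrary to (2). For $k=2$ the relation involves four vertices; add a fifth vertex to both sides and contradict (2). For $k=3$ the relation contradicts (2) directly. $\square$

Three consequences are used constantly. There are exactly $m$ blocks. Every point lies in exactly three blocks, because $e=\{u,v,w\}$ lies in $B_u,B_v,B_w$ and these are distinct. And at most one block is empty.

## 4. The case of pairs, by hand

Before triples, let us see what counting blocks gives for $\sigma(m,2)$. Now points are $2$-subsets, each point lies in exactly two blocks, and blocks are still distinct: if $B_v=B_w$, then $\{v,u\}$ and $\{w,u\}$ are not separated (here $m\ge3$). Give each nonempty block weight $1$ and share it equally among its points. A point lies in at most one block of size $1$, so it receives at most $1+\frac12=\frac32$. Hence there are at most $\frac32n$ nonempty blocks, $m\le\frac32n+1$, and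
$$\sigma(m,2)\ge\tfrac23(m-1)\qquad(m\ge3).$$

This is sharp when $m=3h$. Take $h$ disjoint paths with three vertices each, and let $S$ be their $2h$ edges. A path with edges $p,q$ has the blocks $\{p\},\{q\},\{p,q\}$. For two vertices in different paths, the sum restricts to a nonempty block on each of two paths, so it determines both vertices. For two vertices in one path the sum is supported on that path only, and in coordinates $(p,q)$ it is $(1,1)$, $(2,1)$ or $(1,2)$, so again it determines them. So $\sigma(3h,2)\le 2h$; and $\frac23(3h-1)=2h-\frac23$, so $\sigma(3h,2)=2h$.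

For pairs, distinctness of blocks was all the lower bound needed. For triples it is not enough.

## 5. Counting blocks for triples, and where it stalls

**Notation.** Let $\mathcal F$ be the set of nonempty blocks.

- $L$ is the set of points $p$ such that $\{p\}$ is a block. Such a point is a *loop point*, and the block $\{p\}$ is its *loop*.
- $\Gamma$ is the graph on the points whose edges are the blocks of size $2$, and $d(p)$ is the degree of $p$ in $\Gamma$.
- A *triple* is a block of size $3$. We write $t_3(p)$ for the number of triples containing $p$, and $t_4(p)$ for the number of blocks of size at least $4$ containing $p$.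
- $A$ is the set of points outside $L$ that have a $\Gamma$-neighbor in $L$, and $D$ is the set of all remaining points, so $n=|L|+|A|+|D|$.
- $\lambda$ is the number of $\Gamma$-edges with both ends in $L$.

Since every point is in three blocks,
$$[p\in L]+d(p)+t_3(p)+t_4(p)=3. \tag{3}$$
In the example of Section 3 the three points are all in $L$, each has $d=2$, the graph $\Gamma$ is a triangle, and $\lambda=3$.

**Step 1: the counting inequality.** The purpose is to express $|\mathcal F|$ as a sum of local quantities. Sharing the weight of each nonempty block equally among its points,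
$$|\mathcal F|=\sum_p\sum_{B\ni p}\frac1{|B|}\le\sum_p\Big([p\in L]+\frac{d(p)}2+\frac{t_3(p)}3+\frac{t_4(p)}4\Big).$$
Double this and subtract $3n$, written by (3) as $\sum_p([p\in L]+d+t_3+t_4)$:
$$2|\mathcal F|-3n\le\sum_p g(p),\qquad g(p)=[p\in L]-\frac{t_3(p)}3-\frac{t_4(p)}2. \tag{4}$$
Only loop points can have $g>0$.

The crudest use of (4) is $g\le1$, which gives $|\mathcal F|\le2n$. For this to be sharp every point would have to be a loop point with two edges, all inside $L$. That is the triangle of the example, and the example was not separating. The next two steps say this in general.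

**Step 2: at most one edge inside $L$.** That is, $\lambda\le1$. Suppose two distinct edges lie inside $L$. If they share a point, say $ij,jk$, then $\{i\}+\{j,k\}=\{k\}+\{i,j\}$ is forbidden. If they are disjoint, say $ij,kl$, then $\{i\}+\{j\}+\{k,l\}=\{k\}+\{l\}+\{i,j\}$ is forbidden.

**Step 3: edges at loop points use up points of $A$.** Every $a\in A$ has exactly one neighbor in $L$. Indeed, if $i\ne k$ in $L$ were both adjacent to $a$, then $\{i\}+\{a,k\}=\{k\}+\{a,i\}$ would be forbidden. A neighbor of a loop point lies in $L$ or in $A$, so counting the edges at loop points gives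
$$\sum_{\ell\in L}d(\ell)=|A|+2\lambda. \tag{5}$$

**A first average.** The natural next move is to combine (4) with (5). Add the zero quantity $\frac13(|A|+2\lambda-\sum_Ld)$ to $\sum_p(g(p)-\frac13)$. The term $\frac23\lambda$ is kept apart, and the rest is a sum over points:

- for $p\in L$, where $d=2-t_3-t_4$, it is $\frac23-\frac{t_3}3-\frac{t_4}2-\frac{2-t_3-t_4}3=-\frac{t_4}6\le0$;
- for $p\in A$ it is $-\frac13-\frac{t_3}3-\frac{t_4}2+\frac13=-\frac{t_3}3-\frac{t_4}2\le0$;
- for $p\in D$ it is $-\frac13-\frac{t_3}3-\frac{t_4}2<0$.

So $\sum_p g\le\frac n3+\frac23\lambda$ and $|\mathcal F|\le\frac53n+\frac13\lambda$. This yields the rate $\frac35=0.6$, which is below $\frac8{13}$.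

Where exactly does it stall? There is no slack at a loop point without large blocks, whatever its pair $(d,t_3)\in\{(2,0),(1,1),(0,2)\}$, nor at a point of $A$ with $d=3$. Equality in $|\mathcal F|\le\frac53n+\frac13\lambda$ would need every point to be of one of these kinds, with $D=\emptyset$. Then either some $a\in A$ exists, and by Step 3 its three neighbors are one loop point and two points of $A$; or every point is in $L$, at most two of them lie on an edge by Step 2, and (if $n\ge3$) some loop point lies in two triples, both contained in $L$. The next section shows that neither local picture is allowed.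

## 6. Two more restrictions from forbidden relations

**Step 4: points of $A$ are sparse in $\Gamma$.** *Every $u\in A\cup D$ has at most one neighbor in $A$.* Suppose $a\ne a'$ in $A$ are both neighbors of $u$, and let $\ell,\ell'\in L$ be the loop neighbors of $a,a'$. If $\ell=\ell'$, then
$$\{u,a\}+\{\ell,a'\}=\{a,\ell\}+\{a',u\}.$$
If $\ell\neq\ell'$, then
$$\{\ell\}+\{a,u\}+\{a',\ell'\}=\{\ell,a\}+\{u,a'\}+\{\ell'\}.$$
Since $u,a,a'\notin L$, they differ from $\ell,\ell'$, so all the blocks in each relation are distinct and both relations are forbidden.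

By Step 3, a point $a\in A$ has one loop neighbor, and its other $d(a)-1$ neighbors lie in $A\cup D$. So $\sum_{a\in A}(d(a)-1)$ counts the pairs $(a,u)$ with $a\in A$, $u\in A\cup D$ adjacent. Summing over $u$ instead,
$$\sum_{a\in A}(d(a)-1)\le|A|+|D|. \tag{6}$$

**Step 5: triples inside $L$ are sparse.** *Every $\ell\in L$ lies in at most one triple contained in $L$.* Let $T_1\ne T_2$ be two such triples. If $T_1=\{\ell,i,j\}$ and $T_2=\{\ell,i,k\}$ with $j\ne k$, then $T_1+\{k\}=T_2+\{j\}$. If $T_1=\{\ell,i,j\}$ and $T_2=\{\ell,k,l\}$ with $i,j,k,l$ distinct, then $T_1+\{k\}+\{l\}=T_2+\{i\}+\{j\}$. Both are forbidden.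

To turn this into an inequality, let
$$\xi=\#\{\ell\in L: t_3(\ell)=2\},$$
and let $q_2$ and $q_1$ be the numbers of triples with exactly two, respectively exactly one, points in $L$. A loop point has $t_3\le2$. If it has $t_3=2$, then by Step 5 one of its two triples is not contained in $L$, and that triple is counted by $q_2$ or $q_1$. There are $2q_2+q_1$ incidences between loop points and such triples, so $\xi\le 2q_2+q_1$. On the other hand, these triples have $q_2+2q_1$ incidences with points outside $L$, so $q_2+2q_1\le\sum_{A\cup D}t_3$. Hence
$$\xi\le2q_2+q_1\le2(q_2+2q_1)\le2\sum_{p\in A\cup D}t_3(p). \tag{7}$$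

## 7. Solving for the weights: the bound $\frac{13}8n$

We now combine (4) with (5), (6), (7), using weights $\alpha,\beta,\gamma$, and aim at an average $c$ for $g$. To guess the weights, demand zero slack at loop points with $(d,t_3)=(1,1)$ and $(0,2)$, and at all points of $A$ with $t_4=0$. For these the pointwise values are
$$\tfrac23-c-\alpha,\qquad \tfrac13-c-\gamma,\qquad -c-\tfrac{t_3}3+\alpha+\beta-\beta(2-t_3)+2\gamma t_3 .$$
Setting all of them to zero means $\alpha=\frac23-c$, $\gamma=\frac13-c$, $\beta=\alpha-c=\frac23-2c$, and $-\frac13+\beta+2\gamma=0$. The last equation becomes $1-4c=0$. So $c=\frac14$, $\alpha=\frac5{12}$, $\beta=\frac16$, $\gamma=\frac1{12}$. It remains to check that nothing else has positive value.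

**Proposition 1.** Let $m\ge6$ and let $S$ be separating. Then $|\mathcal F|\le\frac{13}8n+\frac5{12}\lambda$.

*Proof.* Add to $\sum_p(g(p)-\frac14)$ the quantities
$$\tfrac5{12}\Big(|A|+2\lambda-\sum_Ld\Big)=0,\qquad \tfrac16\Big(|A|+|D|-\sum_A(d-1)\Big)\ge0,\qquad \tfrac1{12}\Big(2\sum_{A\cup D}t_3-\xi\Big)\ge0 .$$
The result is at least the original sum, so
$$\sum_p\big(g(p)-\tfrac14\big)\le\tfrac56\lambda+\sum_ph(p),$$
where $h$ is computed point by point.

For $p\in L$ we have $d=2-t_3-t_4$, and
$$h=\tfrac34-\tfrac{t_3}3-\tfrac{t_4}2-\tfrac5{12}d-\tfrac1{12}[t_3=2]=\tfrac1{12}\big(-1+t_3-t_4-[t_3=2]\big).$$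
Here $t_3\in\{0,1,2\}$, and $-1+t_3-[t_3=2]$ equals $-1,0,0$ respectively. So $h\le0$.

For $p\in A$ we have $d-1=2-t_3-t_4$, and
$$h=-\tfrac14-\tfrac{t_3}3-\tfrac{t_4}2+\tfrac5{12}+\tfrac16-\tfrac{2-t_3-t_4}6+\tfrac{t_3}6=-\tfrac{t_4}3\le0 .$$
The constants are $\frac{-3+5+2-4}{12}=0$, and the coefficient of $t_3$ is $-\frac13+\frac16+\frac16=0$.

For $p\in D$,
$$h=-\tfrac14-\tfrac{t_3}3-\tfrac{t_4}2+\tfrac16+\tfrac{t_3}6=-\tfrac1{12}-\tfrac{t_3}6-\tfrac{t_4}2<0 .$$

So $\sum_pg(p)\le\frac n4+\frac56\lambda$, and (4) gives $2|\mathcal F|\le\frac{13}4n+\frac56\lambda$. $\square$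

**Proof of Theorem A.** Let $S$ be a separating set with $|S|=n=\sigma(m,3)$. If there is an empty block, then $\lambda=0$, because an edge $ij$ inside $L$ would give the forbidden relation $\{i\}+\{j\}=\{i,j\}+\emptyset$. Then $m-1=|\mathcal F|\le\frac{13}8n$. If there is no empty block, then by Step 2, $m=|\mathcal F|\le\frac{13}8n+\frac5{12}$. In both cases $m\le\frac{13}8n+1$, that is, $n\ge\frac{8(m-1)}{13}$. $\blacksquare$

With (1) we have $\frac{8(m-1)}{13}\le\sigma(m,3)\le\frac{8m}{13}+24$, so $\lim_{m\to\infty}\sigma(m,3)/m=\frac8{13}$. **The conjecture is proved.**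

## 8. An empty block is expensive: the lower bound in Theorem B

Proposition 1 without an empty block gives $8m-13n\le\frac{10}3$, hence $8m-13n\le3$ by integrality. This is the lower bound of Theorem B. With an empty block, Proposition 1 only gives $8m-13n\le8$. The point of this section is that the empty block creates many more forbidden relations, and these lower the rate itself.

**Proposition 2.** Let $m\ge6$, let $S$ be separating, and suppose that there is an empty block. Then $m\le\frac85n+1$.

*Proof.* As just shown, $\lambda=0$.

**Step (a): edges inside $A$.** The purpose is to sharpen (6). Let $a,b\in A$ be adjacent, with loop neighbors $\ell,\ell'$. If $\ell\ne\ell'$, then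
$$\{\ell\}+\{\ell'\}+\{a,b\}=\{\ell,a\}+\{\ell',b\}+\emptyset$$
is forbidden. So $\ell=\ell'$. Since $\ell\in L$ has $d(\ell)\le2$, we get $d(\ell)=2$, and the neighbors of $\ell$ are exactly $a,b$. Thus $\ell$ determines the edge $ab$, and the number of edges inside $A$ is at most $\eta:=\#\{\ell\in L:d(\ell)=2\}$. In $\sum_A(d(a)-1)$ each edge inside $A$ is counted twice and each edge between $A$ and $D$ once. By Step 4 applied to $u\in D$, there are at most $|D|$ of the latter. So
$$\sum_{a\in A}(d(a)-1)\le|D|+2\eta. \tag{8}$$

**Step (b): triples with two loop points.** The purpose is to sharpen (7). *No triple $\{i,j,a\}$ has $i,j\in L$ and $a\in A$.* Let $\ell$ be the loop neighbor of $a$. If $\ell\notin\{i,j\}$, then $\{i,j,a\}+\{\ell\}+\emptyset=\{i\}+\{j\}+\{a,\ell\}$ is forbidden. If $\ell\in\{i,j\}$, say $\ell=i$, then $\{i,j,a\}+\emptyset=\{j\}+\{a,i\}$ is forbidden. So each triple counted by $q_2$ has its point outside $L$ in $D$, and contributes $2$ to $2\sum_Dt_3$. Each triple counted by $q_1$ has two points in $A\cup D$, and contributes at least $2\cdot\frac12=1$ to $2\sum_Dt_3+\frac12\sum_At_3$.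 Hence
$$\xi\le2q_2+q_1\le2\sum_{D}t_3+\tfrac12\sum_{A}t_3. \tag{9}$$

**Step (c): the average.** Add to $\sum_p(g(p)-\frac15)$ the nonnegative quantities
$$\tfrac35\Big(|A|-\sum_Ld\Big),\qquad\tfrac15\Big(|D|+2\eta-\sum_A(d-1)\Big),\qquad\tfrac2{15}\Big(2\sum_Dt_3+\tfrac12\sum_At_3-\xi\Big);$$
the first is zero by (5). The pointwise values are as follows.

For $p\in L$ the value is $\frac45-\frac{t_3}3-\frac{t_4}2-\frac35d+\frac25[d=2]-\frac2{15}[t_3=2]$ with $d=2-t_3-t_4$. The six possibilities are:

- $(t_3,t_4)=(0,0)$: $\frac45-\frac65+\frac25=0$;
- $(1,0)$: $\frac45-\frac13-\frac35=-\frac2{15}$;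
- $(0,1)$: $\frac45-\frac12-\frac35=-\frac3{10}$;
- $(2,0)$: $\frac45-\frac23-\frac2{15}=0$;
- $(1,1)$: $\frac45-\frac13-\frac12=-\frac1{30}$;
- $(0,2)$: $\frac45-1=-\frac15$.

For $p\in A$ the value is
$$-\tfrac15-\tfrac{t_3}3-\tfrac{t_4}2+\tfrac35-\tfrac{2-t_3-t_4}5+\tfrac{t_3}{15}=-\tfrac{t_3}{15}-\tfrac{3t_4}{10}\le0 .$$
For $p\in D$ it is $-\frac15-\frac{t_3}3-\frac{t_4}2+\frac15+\frac{4t_3}{15}=-\frac{t_3}{15}-\frac{t_4}2\le0$.

So $\sum_pg\le\frac n5$, and (4) with $|\mathcal F|=m-1$ gives $2(m-1)\le\frac{16}5n$. $\square$

**Lower bound of Theorem B.** Let $m\ge41$ and $n=\sigma(m,3)$. Without an empty block, $8m-13n\le3$ as noted above, that is, $n\ge\frac{8m-3}{13}$. With an empty block, $n\ge\frac{5(m-1)}8$, and $\frac{5(m-1)}8\ge\frac{8m-3}{13}$ holds if and only if $65m-65\ge64m-24$, that is, $m\ge41$. So $\sigma(m,3)\ge\lceil(8m-3)/13\rceil$ for all $m\ge41$. $\blacksquare$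

## 9. Good configurations and how to glue them

For the upper bound we run Section 3 backwards: we design the blocks and read off $S$.

**Definition (configuration).** A *configuration* $(n,m)$ is a set $X$ of $n$ points with a family $\mathcal F$ of $m$ distinct nonempty subsets of $X$, called blocks, such that every point is in exactly $3$ blocks. A *balanced relation* is a nonzero assignment $c:\mathcal F\to\{0,\pm1\}$ with $\sum_Bc_BB=0$ that has $k\le3$ coefficients $+1$ and the same number $k$ of coefficients $-1$. The configuration is *good* if it has no balanced relation. A *split* is $B=B'\sqcup B''$ with $B,B',B''\in\mathcal F$.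

*Example.* The triangle with loops, $\{i\},\{j\},\{k\},ij,jk,ik$, is a configuration $(3,6)$. It is not good, since $\{i\}+\{j,k\}=\{k\}+\{i,j\}$. It has the split $ij=\{i\}\sqcup\{j\}$.

A balanced relation has at most $6$ nonzero coefficients, and its coefficients have total $0$. The case $k=1$ cannot occur, since blocks are distinct.

**Lemma 2.** A good configuration $(n,m)$ gives $\sigma(m,3)\le n$.

*Proof.* Let the $m$ vertices be the blocks, and let $S$ consist of the $3$-sets $e_x=\{B\in\mathcal F:x\in B\}$ for $x\in X$; so $|S|\le n$. For a $3$-set $\omega$ of blocks, $|e_x\cap\omega|$ is the value of $\sum_{B\in\omega}B$ at $x$. If distinct $\omega,\omega'$ are not separated, then $\sum_{\omega}B=\sum_{\omega'}B$. Cancelling the common blocks leaves $+1$ on $\omega\setminus\omega'$ and $-1$ on $\omega'\setminus\omega$. These two sets have the same size, between $1$ and $3$, so this is a balanced relation, a contradiction. $\square$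

**Lemma 3.** A disjoint union of good configurations, at most one of which has a split, is good.

*Proof.* Let $c$ be a balanced relation on the union. Its restriction to each component again has sum zero. Let a component on which the restriction is nonzero have $r_i$ positive and $b_i$ negative coefficients. Blocks are nonempty, so $r_i\ge1$ and $b_i\ge1$; and $(r_i,b_i)=(1,1)$ would mean that two distinct blocks are equal. So $r_i+b_i\ge3$. If only one component is involved, $c$ restricted to it is a balanced relation there, contradicting goodness. Otherwise, since $\sum r_i=\sum b_i\le3$, the total number of nonzero coefficients is at most $6$, so exactly two components are involved, each with $r_i+b_i=3$, and they have types $(1,2)$ and $(2,1)$. In each of them one block is the sum of two others, hence their disjoint union. That is a split in each of two components, a contradiction. $\square$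

The condition on splits is needed: with $uv=u\sqcup v$ and $u'v'=u'\sqcup v'$ in two components, $\{u\}+\{v\}+\{u',v'\}=\{u'\}+\{v'\}+\{u,v\}$. This is the second relation of Step 2.

In everything below, blocks have size at most $3$. So a split is either an edge both of whose ends are loop points, or a triple that contains an edge and whose third point is a loop point.

Which pieces do we need? Measure a configuration by $13n-8m$, which is additive over disjoint unions. The lower bound says that $13n-8m\ge-3$ for large $m$. We shall build pieces with $13n-8m$ equal to $0$ (a large family), $+1$ (a small piece, to be repeated), and $-3$ (a piece to be used at most once, because it has a split).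

## 10. The small pieces $C_5$ and $C_9$

In each verification we choose a few free coefficients; the condition that the sum is $0$ at each point determines the others. We use repeatedly that a coefficient of the form $-\alpha-\beta$, with $\alpha,\beta\in\{0,\pm1\}$, must lie in $\{0,\pm1\}$, so $\alpha$ and $\beta$ cannot be nonzero of equal sign: $\alpha\beta\ne1$.

**Configuration $C_5$.** Points $1,2,3,a,b$. Blocks:
$$\{1\},\{2\},\{3\},\quad 1a,\ 2b,\ ab,\quad \{1,3,b\},\{2,3,a\}.$$
Each point is in three blocks, for instance $a$ in $1a,ab,\{2,3,a\}$ and $3$ in $\{3\},\{1,3,b\},\{2,3,a\}$. It is a configuration $(5,8)$, with $13\cdot5-8\cdot8=1$.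

**Claim.** $C_5$ is good and has no split.

*Proof.* Let $\tau_1,\tau_2,z$ be the coefficients of $\{1,3,b\},\{2,3,a\},ab$. The points $a,b,1,2,3$ give in turn
$$c_{1a}=-z-\tau_2,\quad c_{2b}=-z-\tau_1,\quad c_1=z+\tau_2-\tau_1,\quad c_2=z+\tau_1-\tau_2,\quad c_3=-\tau_1-\tau_2 .$$
The total of all coefficients is $z-\tau_1-\tau_2$, so balance means $z=\tau_1+\tau_2$. If $z=0$, then $\tau_1=-\tau_2$; if this is nonzero, then $|c_1|=|\tau_2-\tau_1|=2$, impossible, and if it is zero, then $c=0$. If $z=\pm1$, one of $\tau_1,\tau_2$ equals $z$ and the other is $0$; then $c_{2b}=-2z$ or $c_{1a}=-2z$, impossible. So there is no balanced relation.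

Every edge contains $a$ or $b$, and these are not loop points, so no edge joins two loop points. The pairs inside the triples are $13,1b,3b,23,2a,3a$, none of which is an edge. So there is no split. $\square$

As an example, number the blocks $1,\dots,8$ in the order listed. Lemma 2 turns $C_5$ into the separating set $\{147,258,378,468,567\}$ for $m=8$. Theorem A gives $\sigma(8,3)\ge\frac{56}{13}>4$, so $\sigma(8,3)=5$.

**Configuration $C_9$.** Points $u,v,s,t,1,2,3,a,b$. Blocks: seven loops at $u,v,s,t,1,2,3$; four edges $uv,sa,tb,ab$; four triples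
$$P=\{a,1,3\},\quad Q=\{b,2,3\},\quad R=\{u,s,1\},\quad W=\{v,t,2\}.$$
Each point is in three blocks: $u$ in $\{u\},uv,R$; $s$ in $\{s\},sa,R$; $1$ in $\{1\},P,R$; $3$ in $\{3\},P,Q$; $a$ in $sa,ab,P$; and $v,t,2,b$ are covered by the symmetry
$$u\leftrightarrow v,\quad s\leftrightarrow t,\quad 1\leftrightarrow2,\quad a\leftrightarrow b,$$
which exchanges $P,Q$ and exchanges $R,W$. So $C_9$ is a configuration $(9,15)$, with $13\cdot9-8\cdot15=-3$. It has the split $uv=u\sqcup v$.

**Claim.** $C_9$ is good.

*Proof.* Let $p,q,r,w,y,z$ be the coefficients of $P,Q,R,W,uv,ab$. Then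
$$c_{sa}=-z-p,\quad c_{tb}=-z-q,\quad c_s=z+p-r,\quad c_t=z+q-w,\quad c_u=-y-r,\quad c_v=-y-w,$$
$$c_1=-p-r,\quad c_2=-q-w,\quad c_3=-p-q .$$
In particular $c=0$ if $p,q,r,w,y,z$ all vanish. Adding everything, the total is $z-y-p-q-2(r+w)$, so balance means
$$z-y=p+q+2(r+w). \tag{10}$$
Moreover $zp,\ zq,\ yr,\ yw,\ pr,\ qw,\ pq$ are all different from $1$. We show that every nonzero $c$ satisfying these conditions, with all coefficients in $\{0,\pm1\}$, has at least $8$ nonzero coefficients. We may replace $c$ by $-c$ and apply the symmetry above, which exchanges $p,q$ and exchanges $r,w$. So $(r,w)$ may be taken to be $(0,0)$, $(1,-1)$, $(1,0)$ or $(1,1)$.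

**Case $r=w=0$.** Then $z-y=p+q$, and $|p+q|\le1$ because $pq\ne1$. Up to sign and symmetry there are three subcases.

- $p=q=0$: $y=z$, and this is nonzero since $c\ne0$. The nonzero blocks are $uv,ab,sa,tb,s,t,u,v$: eight.
- $(p,q)=(1,-1)$: $zp\neq1$ and $zq\ne1$ force $z=0$, so $y=0$. Nonzero: $P,Q,1,2,sa,tb,s,t$: eight.
- $(p,q)=(1,0)$: $zp\ne1$ gives $z\le0$, and $z-y=1$ forces $z=0$, $y=-1$. Nonzero: $P,uv,sa,s,u,v,1,3$: eight.

**Case $r=1$, $w=-1$.** Then $yr\ne1$ and $yw\ne1$ force $y=0$. Also $pr\neq1$ and $qw\ne1$ give $p\le0\le q$, and (10) gives $z=p+q$.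

- $(p,q)=(0,0)$: $z=0$. Nonzero: $R,W,s,t,u,v,1,2$: eight.
- $(p,q)=(-1,0)$: $z=-1$ and $zp=1$, impossible.
- $(p,q)=(0,1)$: $z=1$ and $zq=1$, impossible.
- $(p,q)=(-1,1)$: $z=0$ and $c_s=-2$, impossible.

**Case $r=1$, $w=0$.** Then $yr\neq1$ and $pr\ne1$ give $y,p\le0$. Also $z-y=p+q+2$, and $z-y\le2$, so $p+q\le0$.

- $p+q=0$: $z=1$, $y=-1$. Then $zp\ne1$ and $zq\ne1$ give $p,q\le0$, so $p=q=0$. Nonzero: $R,ab,uv,sa,tb,t,v,1$: eight.
- $(p,q)=(-1,0)$: $z-y=1$. With $z=1,y=0$, the nonzero blocks are $R,P,ab,s,tb,t,u,3$: eight. With $z=0,y=-1$ we get $c_s=-2$, impossible.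
- $(p,q)=(0,-1)$: $z-y=1$. With $z=1,y=0$, the nonzero blocks are $R,Q,ab,sa,u,1,2,3$: eight. With $z=0,y=-1$, they are $R,Q,uv,s,tb,t,v,1,2,3$: ten.
- $p+q=-2$: $pq=1$, excluded.

Since $y\le0$, the value $z-y=1$ leaves only $(z,y)=(1,0)$ and $(0,-1)$, so the list is complete.

**Case $r=w=1$.** Then $p,q\le0$, and $pq\ne1$ gives $p+q\ge-1$. So $z-y\ge3$, impossible.

A balanced relation has at most $6$ nonzero coefficients, so none exists. $\square$

## 11. Equality in Proposition 1 dictates the large piece $G_h$

What would a configuration with $13n=8m$ look like? We let the proof of Proposition 1 tell us, reading it backwards for $\lambda=0$ and no empty block. Equality forces $h(p)=0$ everywhere and equality in (6) and (7).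

Since $h<0$ on $D$, we have $D=\emptyset$. Also $t_4=0$ everywhere, and loop points have $(d,t_3)=(1,1)$ or $(0,2)$. Equality in (6) together with Step 4 says that every $a\in A$ has exactly one neighbor in $A$. So $d(a)=2$, $t_3(a)=1$, and $A$ is matched into pairs. Equality in (7) forces $q_1=0$ and $q_2=\sum_At_3=|A|$, so each $a$ lies in one triple $\{a,x,y\}$ with $x,y\in L$. Equality $\xi=2q_2$ forces all these $x,y$ to be distinct, to have $t_3=2$, and to be all the loop points with $t_3=2$. The second triple at each of them lies inside $L$. By (5) there are exactly $|A|$ further loop points, one attached to each $a$, with $(d,t_3)=(1,1)$, and their triple lies inside $L$ too. So $n=4|A|$ with $|A|$ even. The only freedom left is how triples inside $L$ partition the loop points.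

That freedom matters. Suppose a triple $R=\{x,y,w\}$ inside $L$ contains both $x$ and $y$ for some triple $\{a,x,y\}$. Let $a'$ be the partner of $a$, with loop neighbor $\ell'$. Then
$$\{a,x,y\}+\{w\}+\{a',\ell'\}=R+\{a,a'\}+\{\ell'\},$$
since both sides have the points $a,x,y,w,a',\ell'$. If $w\ne\ell'$ the six blocks are distinct; if $w=\ell'$, cancel $\{w\}$ and four distinct blocks remain. In both cases there is a balanced relation. So the inner triples must be spread out, and spreading them over three different pairs suffices.

**Configuration $G_h$ ($h\ge3$).** There are $h$ *pairs* indexed by $\mathbb Z_h$, and each pair consists of two *groups*. A group $g$ has four points: $a_g$ and three *ports* $\ell_g,x_g,y_g$. The blocks are: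

- a loop at each port;
- $E_g=\{a_g,\ell_g\}$ and $P_g=\{a_g,x_g,y_g\}$ for each group $g$;
- $Z_i=\{a_g,a_{g'}\}$ for the two groups $g,g'$ of pair $i$;
- $2h$ triples, called *$R$-triples*, which partition the $6h$ ports, each with its ports in three different pairs.

For example, number the ports of pair $i$ as $(i,1),\dots,(i,6)$, and take the $R$-triples $\{(i,1),(i+1,2),(i+2,3)\}$ and $\{(i,4),(i+1,5),(i+2,6)\}$ for $i\in\mathbb Z_h$. The three pairs are different since $h\ge3$, and each port is used once.

The point $a_g$ lies in $E_g,P_g,Z_i$. A port lies in its loop, in $E_g$ or $P_g$, and in its $R$-triple. So each point is in $3$ blocks. There are $8h$ points and $6h+2h+2h+h+2h=13h$ blocks.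

There is no split. Every edge contains some $a_g$, which is not a loop point, so no edge joins two loop points. No triple contains an edge: the $R$-triples contain only ports, and $P_g$ contains neither $\ell_g$ nor a second point $a_{g'}$.

**Claim.** $G_h$ is good.

*Proof.* Suppose $c$ is a balanced relation, with $N\le6$ nonzero coefficients. We call a block *nonzero* if its coefficient is nonzero. Let $\kappa$ be the number of nonzero $R$-triples. Call a port *demanded* if its $R$-triple is nonzero. Let $k_i$ be the number of demanded ports in pair $i$, and $N_i$ the number of nonzero blocks among the $11$ non-$R$ blocks of pair $i$ (six loops, two $E$'s, two $P$'s, $Z_i$). Then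
$$N=\kappa+\sum_iN_i,\qquad \sum_ik_i=3\kappa,\qquad k_i\le\kappa,$$
the last because an $R$-triple has at most one port in each pair. At each $a_g$ three coefficients in $\{0,\pm1\}$ sum to $0$, so exactly $0$ or $2$ of $E_g,P_g,Z_i$ are nonzero.

**Step ($\alpha$): demanded ports cost blocks.** *If $k_i\ge1$ then $N_i\ge1$; if $k_i\ge2$ then $N_i\ge2$.* The sum at a demanded port is $0$ and its $R$-triple is nonzero, so the port lies in a nonzero non-$R$ block. This proves the first statement. If $k_i\ge2$ and $N_i=1$, the single nonzero non-$R$ block of pair $i$ contains at least two ports, so it is some $P_g$. Then exactly one of $E_g,P_g,Z_i$ is nonzero, a contradiction.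

**Step ($\beta$): a nonzero $E$, $P$ or $Z$ is expensive.** *If $k_i\le1$ and some block $E_g,P_g$ or $Z_i$ of pair $i$ is nonzero, then $N_i\ge5-k_i$.* So $N_i\ge4$, and $N_i\ge5$ if $k_i=0$. Note first that an undemanded port on a nonzero $E_g$ or $P_g$ must have a nonzero loop. If $Z_i=0$ has coefficient zero, some group has both $E_g$ and $P_g$ nonzero. They cover all three ports of the group, at least $3-k_i$ of these are undemanded, and $N_i\ge2+(3-k_i)$. If $Z_i$ is nonzero, each of the two groups has exactly one nonzero block among $E,P$. These two blocks cover at least two ports in all, at least $2-k_i$ of them undemanded, and $N_i\ge3+(2-k_i)$.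

**Step ($\gamma$): the possible values of $\kappa$.** We rule out each one.

*$\kappa\ge4$.* A single $R$-triple already touches three pairs, so at least three pairs have $k_i\ge1$, and $N\ge4+3=7$ by ($\alpha$).

*$\kappa=3$.* If at least four pairs have $k_i\ge1$, then $N\ge3+4=7$. Otherwise exactly three pairs do. Since $\sum k_i=9$ and $k_i\le3$, each of the three has $k_i=3$, so $N_i\ge2$ and $N\ge3+6=9$.

*$\kappa=2$.* Each $k_i\le2$, so ($\alpha$) says $N_i\ge k_i$, and $N\ge2+6=8$.

*$\kappa=1$.* Three pairs have $k_i=1$ and the others have $k_i=0$. If all $E,P,Z$ coefficients vanish, then the nonzero blocks are the one $R$-triple, with coefficient $\rho$, and the loops at its three ports, with coefficient $-\rho$. The total is $-2\rho\ne0$, contradicting balance. Otherwise some pair has a nonzero $E,P$ or $Z$. If it has $k_i=1$, then by ($\beta$) and ($\alpha$), $N\ge1+4+1+1=7$. If it has $k_i=0$, then $N\ge1+5+3=9$.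

*$\kappa=0$.* All $k_i=0$. If all $E,P,Z$ coefficients of a pair vanish, its loop coefficients vanish too. So a pair with a nonzero coefficient has $N_i\ge5$ by ($\beta$). Since $2\cdot5>6$ and $c\ne0$, exactly one pair $i$ has nonzero coefficients.

If the coefficient of $Z_i$ is $0$, a group with a nonzero coefficient has $c_{P_g}=\rho$ and $c_{E_g}=-\rho$ for some $\rho=\pm1$, and its loops at $x_g,y_g,\ell_g$ have coefficients $-\rho,-\rho,\rho$. These are $5$ nonzero coefficients with total $-\rho$. If both groups had nonzero coefficients we would have $N=10$, so only one does, and the total is $-\rho\ne0$, a contradiction.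

If $c_{Z_i}=z\ne0$, then each of the two groups has either $c_E=-z$, $c_\ell=z$ (total $0$) or $c_P=-z$, $c_x=c_y=z$ (total $z$). The overall total lies in $\{z,2z,3z\}$, so it is not $0$, a contradiction.

Every case contradicts balance or $N\le6$. So $G_h$ is good. $\square$

## 12. Hitting every $m\ge99$

**Step 1: the pieces together.** Suppose
$$m=15\varepsilon+8j+13h,\qquad \varepsilon\in\{0,1\},\quad j\ge0,\quad h\ge3 .$$
The disjoint union of $\varepsilon$ copies of $C_9$, $j$ copies of $C_5$, and one $G_h$ has at most one component with a split. By Lemma 3 it is good, and by Lemma 2, $\sigma(m,3)\le n:=9\varepsilon+5j+8h$. Adding up the values $13n-8m=-3,\ 1,\ 0$ of the pieces,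
$$13n=8m-3\varepsilon+j. \tag{11}$$

**Step 2: choosing $\varepsilon$ and $j$.** The purpose is to make $13n$ lie between $8m-3$ and $8m+9$. Let $j^*\in\{0,\dots,12\}$ with $j^*\equiv5(m-2)\pmod{13}$. Since $8\cdot5=40\equiv1\pmod{13}$, we have $8j^*\equiv m-2\equiv m-15\pmod{13}$. Let $m\ge99$.

*If $j^*\le2$*, take $\varepsilon=1$ and $j=j^*$. Then $13$ divides $m-15-8j$, and $m-15-8j\ge99-31=68>26$. So $m-15-8j=13h$ with $h\ge3$. By (11), $13n=8m-3+j^*$.

*If $j^*\ge3$*, take $\varepsilon=0$ and $j=j^*-3\in\{0,\dots,9\}$. Then $8j=8j^*-24\equiv m-26\equiv m\pmod{13}$, so $13$ divides $m-8j$. If $j\le8$, then $m-8j\ge99-64=35>26$. If $j=9$, then $m\equiv72\equiv7\pmod{13}$; since $98\equiv7\pmod{13}$, the condition $m\ge99$ forces $m\ge111$, and $m-72\ge39$. In both cases $m-8j=13h$ with $h\ge3$. By (11), $13n=8m+j=8m-3+j^*$.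

**Step 3: conclusion.** In both cases $n$ is an integer with
$$\frac{8m-3}{13}\le n\le\frac{8m-3}{13}+\frac{12}{13},$$
so $n=\lceil(8m-3)/13\rceil$. Hence $\sigma(m,3)\le\lceil(8m-3)/13\rceil$ for $m\ge99$, and with the lower bound of Section 8,
$$\sigma(m,3)=\left\lceil\frac{8m-3}{13}\right\rceil\qquad\text{for all }m\ge99 .$$
This completes the proof of Theorem B, and it gives $\lim_{m\to\infty}\sigma(m,3)/m=\frac8{13}$ without the upper bound in (1). For instance, $\sigma(13h,3)=8h$ for all $h\ge8$. $\blacksquare$
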